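# Symmetric sequencings of binary groups

## 1. A palindrome in $\mathbb Z_6$ and a collision in $Q_8$

Take the cyclic group $\mathbb Z_6$, written additively, and list its elements in the order
$$0,\ 1,\ 4,\ 3,\ 2,\ 5 .$$
The partial sums are $0,\,1,\,5,\,2,\,4,\,3$, and every element of $\mathbb Z_6$ occurs once among them. The list also has a symmetry. The element $3$, which is the only element of order $2$, stands right after the first half $0,1,4$, and then the entries $4,1$ come back in reverse order with their signs changed: $-4=2$ and $-1=5$.

Now try the same in the quaternion group $Q_8=\{\pm1,\pm i,\pm j,\pm k\}$, whose only element of order $2$ is $-1$. The list must read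
$$1,\ b_2,\ b_3,\ b_4,\ -1,\ b_4^{-1},\ b_3^{-1},\ b_2^{-1},$$
and for all eight elements to occur, $b_2,b_3,b_4$ must consist of one element from each of the pairs $\pm i$, $\pm j$, $\pm k$, in some order. Whatever the order and the signs, $b_2b_3b_4=\pm1$. So the fourth and fifth partial products are $\pm1$ and $\mp1$, and one of them equals the first partial product $1$. There is always a collision: $Q_8$ has no such list.

Which groups with exactly one element of order $2$ behave like $\mathbb Z_6$, and which like $Q_8$? Here are the precise definitions.

**Definition (sequencing).** Let $G$ be a finite group of order $n>1$. A *sequencing* of $G$ is an ordering $b_1,\dots,b_n$ of all elements of $G$ with $b_1=1$ such that the partial products $A_i=b_1b_2\cdots b_i$ ($1\le i\le n$) are all distinct. $G$ is *sequenceable* if it has a sequencing.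

**Definition (binary group).** A finite group is *binary* if it has exactly one element $z$ of order $2$ (one *involution*). Every conjugate of $z$ is an involution, so $z$ is central. The order of $G$ is even, and we write $|G|=2m$.

Cyclic groups of even order and $Q_8$ are binary. So is $SL(2,q)$ for $q$ odd: a matrix $A$ with $A^2=I$ is diagonalizable with eigenvalues $\pm1$, and if $\det A=1$ the two eigenvalues are equal, so $A=\pm I$. For $q\ge5$ this group is not solvable.

**Definition (symmetric sequencing).** A sequencing $b_1,\dots,b_{2m}$ of a binary group is *symmetric* if $b_{m+1}=z$ and $b_{m+1+i}=b_{m+1-i}^{-1}$ for $1\le i\le m-1$. A binary group is *symmetric sequenceable* if it has a symmetric sequencing.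

A theorem of Anderson and Ihrig (J. Combin. Des. 1 (1993) 3–14), which we use without proof and denote by (AI), says that *every solvable binary group other than $Q_8$ is symmetric sequenceable*. Anderson's conjecture, as it appears in Mohammad Javaheri, "Partial sequencings and other combinatorial aspects of large groups", arXiv:2511.19285 (2025), drops the word "solvable". The subject of this lecture is that the conjecture is true.

**Theorem A.** Every binary group other than $Q_8$ is symmetric sequenceable. ($Q_8$ itself is not.)

The second sentence was just proved. By (AI), the work lies in the nonsolvable groups, the smallest interesting case being $SL(2,5)$.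

## 2. Dividing by the involution: terraces

The second half of a symmetric sequencing is determined by the first half, so one should be able to work in $H=G/\langle z\rangle$, a group of half the size. For $G=SL(2,5)$ this is $H=PSL(2,5)\cong A_5$.

**Definition (steps, terrace).** Let $H$ be a group of order $m$ and $a_1,\dots,a_m$ an ordering of its elements. The *oriented steps* are the elements $a_i^{-1}a_{i+1}$, $1\le i\le m-1$. The *steps* are the sets $\{d,d^{-1}\}$ with $d$ an oriented step. The ordering is a *terrace* if every involution occurs as exactly one step and every $\{d,d^{-1}\}$ with $d^2\ne1$ occurs as exactly two steps. A group that has a terrace is called *terraced*.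

Equivalently, each set $\{d,d^{-1}\}$ with $d\neq 1$ is a step exactly $|\{d,d^{-1}\}|$ times. Steps do not change when an orientation is reversed, nor when the whole ordering is multiplied on the left by a fixed element, so we may assume $a_1=1$. The trivial group is terraced.

For example, $0,1,3,2$ is a terrace of $\mathbb Z_4$: the differences are $1,2,-1$, so $\{1,3\}$ occurs twice and $\{2\}$ once. The group $\mathbb Z_2^2$ has no terrace: its three steps would be the three involutions, whose product is $1$, and then $a_4=a_1$. This is the collision in $Q_8$ again, since $Q_8/\{\pm1\}\cong\mathbb Z_2^2$. A nonabelian example: in $S_3=\langle r,s\mid r^3=s^2=1,\ rs=sr^{-1}\rangle$ the ordering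
$$1,\ s,\ sr,\ r,\ r^2,\ sr^2\tag{1}$$
has oriented steps $s,\ r,\ sr^2,\ r,\ sr$. Indeed $(sr)(sr^2)=s^2r^{-1}r^2=r$, and $r^{-2}\cdot sr^2=rsr^2=sr$. Each of the involutions $s,sr,sr^2$ occurs once and $\{r,r^{-1}\}$ twice.

**Lemma 1.** Let $G$ be binary with involution $z$, and $H=G/\langle z\rangle$. Then $G$ is symmetric sequenceable if and only if $H$ is terraced.

*Proof.* Let $\pi:G\to H$ be the projection and $m=|H|$.

**Stage 1: lifts of inverse pairs.** We compare inverse pairs in $G$ and $H$, because this explains the "once" and "twice" in the definition of a terrace. Let $1\ne c\in H$ with lifts $g,gz$. If $c$ is an involution, then $g^2\in\{1,z\}$, and $g^2=1$ is impossible because $g\ne1,z$. So $g^2=z$ and $g^{-1}=gz$: the lifts of $c$ form *one* inverse pair. If $c^2\ne1$, the four lifts of $c$ and $c^{-1}$ form the *two* inverse pairs $\{g,g^{-1}\}$ and $\{gz,g^{-1}z\}$, and each of these pairs contains one lift of $c$ and one lift of $c^{-1}$.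

**Stage 2: the second half of the partial products.** We compute it for any list with the symmetric shape, for use in both directions. Suppose $b_1=1$, $b_{m+1}=z$ and $b_{m+1+i}=b_{m+1-i}^{-1}$ for $1\le i\le m-1$. Then
$$A_{m+1+i}=A_{m-i}\,z\qquad(0\le i\le m-1).\tag{2}$$
For $i=0$ this is $A_{m+1}=A_mz$. Inductively, $A_{m+1+i}=A_{m+i}\,b_{m+1-i}^{-1}=A_{m+1-i}\,z\,b_{m+1-i}^{-1}=A_{m-i}\,z$, as $z$ is central. So the partial products are $A_1,\dots,A_m$ and $A_1z,\dots,A_mz$.

**Stage 3: from a terrace to a symmetric sequencing.** Let $a_1=1,\dots,a_m$ be a terrace and $c_i=a_{i-1}^{-1}a_i$ for $2\le i\le m$. We choose lifts $b_i$ of the $c_i$ so that all of $G$ is used. If $c$ is an involution, one index $i$ has $c_i=c$, and $b_i$ can be either lift; then $\{b_i,b_i^{-1}\}$ is the set of both lifts. If $c^2\ne1$, two indices have $c_i\in\{c,c^{-1}\}$. Give them the two different inverse pairs of Stage 1, and let $b_i$ be the element of its pair that lies over $c_i$. Now $b_2^{\pm1},\dots,b_m^{\pm1}$ are exactly the elements of $G\setminus\{1,z\}$, each once. Put $b_1=1$, $b_{m+1}=z$, $b_{m+1+i}=b_{m+1-i}^{-1}$; every element of $G$ occurs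 once. Since $\pi(A_i)=a_i$ for $i\le m$, the elements $A_1,\dots,A_m$ lie in the $m$ different cosets of $\langle z\rangle$, and by (2) all $2m$ partial products are distinct.

**Stage 4: from a symmetric sequencing to a terrace.** We show that $\pi(A_1),\dots,\pi(A_m)$ is a terrace. If $\pi(A_i)=\pi(A_j)$ with $i\ne j$, then $A_i=A_j$ or $A_i=A_jz$; by (2) either is a repetition among the partial products, a contradiction. So this is an ordering of $H$, with oriented steps $\pi(b_2),\dots,\pi(b_m)$. The elements $b_2,\dots,b_m$ together with their inverses make up $G\setminus\{1,z\}$, each element once, so $b_2,\dots,b_m$ contains exactly one element of each pair $\{g,g^{-1}\}$ with $g\ne1,z$. By Stage 1 an involution of $H$ occurs as one step and every other pair as two. $\square$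

To see the lemma at work, let $G=\langle x,y\mid x^6=1,\ y^2=x^3,\ xy=yx^{-1}\rangle$, a binary group of order $12$ with $z=x^3$ and quotient $S_3$ ($x\mapsto r$, $y\mapsto s$). Lift the steps of (1): $s\mapsto y$, the two steps $r$ to $x$ and $x^4$ (from the different pairs $\{x,x^5\}$ and $\{x^4,x^2\}$), $sr^2\mapsto yx^2$, $sr\mapsto yx$. The symmetric sequencing is
$$1,\ y,\ x,\ yx^2,\ x^4,\ yx,\ x^3,\ (yx)^{-1},\ x^2,\ (yx^2)^{-1},\ x^5,\ y^{-1},$$
with partial products $1,\ y,\ yx,\ x^4,\ x^2,\ yx^5,\ yx^2,\ x^5,\ x,\ yx^4,\ yx^3,\ x^3$, all distinct.

In the language of terraces we shall also prove the following.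

**Theorem B.** Let $H$ be a finite group whose Sylow $2$-subgroups are cyclic (possibly trivial) or dihedral (possibly a four-group). Then $H$ is terraced if and only if $H\not\cong\mathbb Z_2^2$.

Two rules of bookkeeping will be used again and again. Let $S\subseteq H\setminus\{1\}$ be inverse-closed. Say that a list of elements of $H$ *covers $S$ correctly* if for each $d\in S$ exactly $|\{d,d^{-1}\}|$ members of the list lie in $\{d,d^{-1}\}$. An ordering is a terrace exactly when its oriented steps cover $H\setminus\{1\}$ correctly.

- (R1) A list that runs exactly once through $S$ covers $S$ correctly.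
- (R2) If $X\cap X^{-1}=\emptyset$ and $S=X\cup X^{-1}$, then two lists, each of which runs exactly once through $X$ or exactly once through $X^{-1}$, together cover $S$ correctly. Each of the lists meets $\{d,d^{-1}\}$ once, and here $d\ne d^{-1}$.

Replacing members of a list by their inverses changes nothing in the definition of correct covering.

## 3. Snakes over a normal subgroup of odd order

**Cyclic groups.** In $\mathbb Z_m$, zigzag around $0$: $0,1,-1,2,-2,\dots$.

**Lemma 2.** In $\mathbb Z_m$ put $y_{2l}=l$ and $y_{2l+1}=-l$ for indices $1,\dots,m$. This is a terrace. If $m$ is odd, then for each $c\ne0$ the step $\{c,-c\}$ occurs at one odd and at one even position $i$.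

*Proof.* The elements are distinct modulo $m$, and $y_{i+1}-y_i=(-1)^{i+1}i$. For $1\le c\le m-1$, step number $i$ is $\{\pm c\}$ if and only if $i\in\{c,m-c\}$. That is one position if $c=m/2$ and two otherwise, so we have a terrace. If $m$ is odd, $c$ and $m-c$ have opposite parities. $\square$

In $\mathbb Z_5$, for instance, the ordering is $0,1,4,2,3$; the step $\{\pm1\}$ stands at positions $1,4$ and $\{\pm2\}$ at positions $2,3$. The parity property will be needed, so it gets a name.

**Definition (balanced).** A terrace $y_1,\dots,y_u$ of a group of odd order is *balanced* if for each pair $\{n,n^{-1}\}$ with $n\ne1$ exactly one odd $i$ and exactly one even $i$ satisfy $y_i^{-1}y_{i+1}\in\{n,n^{-1}\}$.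

**Snakes.** Write the elements of a group, each once, into an array with rows $1,\dots,u$ and columns $1,\dots,k$. Read row $1$ from left to right, row $2$ from right to left, and so on, odd rows forwards and even rows backwards. Call the resulting ordering the *snake* of the array. It has *horizontal* steps, which we always orient from column $i$ to column $i+1$, and *turns* from row $j$ to row $j+1$. A turn stays in one column: column $k$ if $j$ is odd, column $1$ if $j$ is even.

Let $N\trianglelefteq H$, let $x_1,\dots,x_k\in H$ lift a terrace of $H/N$, and let $y_1,\dots,y_u$ be a terrace of $N$. The first array one would try has entry $y_jx_i$ in row $j$ and column $i$. Its horizontal steps are $(y_jx_i)^{-1}y_jx_{i+1}=x_i^{-1}x_{i+1}$. They do not depend on $j$, so the same step occurs $u$ times, and the attempt fails whenever $k\geq 2$ and $u\ge3$. The repair is to alternate the sign of the exponent of $y_j$ along the row. Throughout, let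
$$\varepsilon_i=(-1)^{i-1}.$$
With entries $y_j^{\varepsilon_i}x_i$ the factors $y_j$ no longer cancel but produce $y_j^{-2\varepsilon_i}$, and in an abelian group of odd order squaring is a bijection. First we use this to build balanced terraces.

**Lemma 3.** Every elementary abelian $p$-group, $p$ odd, has a balanced terrace.

*Proof.* We induct on the rank. The trivial group is clear and rank $1$ is Lemma 2. Let $W=P\times Q$ with $P\cong\mathbb Z_p$, and let $y_1,\dots,y_p$ and $x_1,\dots,x_k$ be balanced terraces of $P$ and $Q$; here $k$ is odd. Take the snake of the array with entries $y_j^{\varepsilon_i}x_i$. For fixed $i$, $y_j^{\varepsilon_i}$ runs through $P$, so every element of $W$ occurs once.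

**Stage 1: horizontal steps.** We show that they cover the pairs outside $P$, once in each parity. Between columns $i$ and $i+1$ of row $j$ the oriented step is $y_j^{-2\varepsilon_i}x_i^{-1}x_{i+1}$; as $j$ varies, it runs once through the coset $Px_i^{-1}x_{i+1}\ne P$. Its position in the snake is $(j-1)k+i$ if $j$ is odd, and $(j-1)k+(k-i)=jk-i$ if $j$ is even. Both have the parity of $i$. Let $w\in Pc$ with $1\ne c\in Q$. By balance for $Q$, exactly one odd and one even $i$ have $x_i^{-1}x_{i+1}\in\{c,c^{-1}\}$. For each of these $i$ the coset $Px_i^{-1}x_{i+1}$ contains exactly one of $w,w^{-1}$ (as $c\ne c^{-1}$), so the step $\{w,w^{-1}\}$ occurs exactly once there. So it occurs once at an odd and once at an even position.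

**Stage 2: turns.** We show that they cover $P\setminus\{1\}$ in the same way. Since $k$ is odd, $\varepsilon_k=\varepsilon_1=1$, so the turn from row $j$ to row $j+1$ is $y_j^{-1}y_{j+1}$. Its position is $jk\equiv j\pmod 2$. Balance for $P$ gives the claim. $\square$

For $\mathbb Z_3\times\mathbb Z_3$, with $0,1,2$ as terrace of both factors, the snake is
$$(0,0),(0,1),(0,2)\;\big|\;(1,2),(2,1),(1,0)\;\big|\;(2,0),(1,1),(2,2).$$
The differences are $(0,1),(0,1),(1,0),(1,2),(2,2),(1,0),(2,1),(1,1)$: the pair $\pm(0,1)$ stands at positions $1,2$, the pair $\pm(1,0)$ at $3,6$, $\pm(1,2)$ at $4,7$, and $\pm(1,1)$ at $5,8$.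

**Lemma 4.** If $N\trianglelefteq H$ is elementary abelian of odd order and $H/N$ is terraced, then $H$ is terraced.

*Proof.* Let $x_1,\dots,x_k$ lift a terrace of $H/N$, and let $y_1,\dots,y_u$ be a balanced terrace of $N$ (Lemma 3). Take the snake of the array with entries $y_j^{\varepsilon_i}x_i$. Column $i$ contains the coset $Nx_i$, each element once, so every element of $H$ occurs once.

**Stage 1: horizontal steps.** We show that they cover $H\setminus N$ correctly. With $c_i=x_i^{-1}x_{i+1}$ the oriented step is
$$x_i^{-1}y_j^{-2\varepsilon_i}x_{i+1}=\bigl(x_i^{-1}y_j^{-2\varepsilon_i}x_i\bigr)c_i .$$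
For fixed $i$ this runs once through the coset $Nc_i$, since squaring, inversion and conjugation by $x_i$ are bijections of $N$. Let $\bar c\ne N$ be an element of $H/N$. If $\bar c$ is an involution, exactly one $i$ has $Nc_i=\bar c$, and $\bar c$ is an inverse-closed set, so it is covered correctly by (R1). If $\bar c^2\ne1$, then $\bar c\cap\bar c^{-1}=\emptyset$ and exactly two $i$ have $Nc_i\in\{\bar c,\bar c^{-1}\}$, so $\bar c\cup\bar c^{-1}$ is covered correctly by (R2). None of these steps lies in $N$.

**Stage 2: turns.** We show that they cover $N\setminus\{1\}$ correctly. For $j$ odd the turn is in column $k$ and equals $x_k^{-1}y_j^{-\varepsilon_k}y_{j+1}^{\varepsilon_k}x_k=x_k^{-1}(y_j^{-1}y_{j+1})^{\varepsilon_k}x_k$, as $N$ is abelian. For $j$ even it is in column $1$ and equals $x_1^{-1}(y_j^{-1}y_{j+1})x_1$. The two conjugations may be different, which is why balance is needed: by balance the odd $j$ alone cover every inverse pair of $N\setminus\{1\}$ once, and so do the even $j$ alone. Conjugation permutes the inverse pairs of $N\setminus\{1\}$, so each is covered exactly twice in total, as it should be, for $N$ has no involutions.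 $\square$

With $H=S_3$, $N=\langle r\rangle$, $x=(1,s)$ and $y=(1,r,r^{-1})$ the snake is $1,s\mid r^{-1}s,r\mid r^{-1},rs$, which is exactly the terrace (1).

Lemma 4 strips off odd-order normal subgroups one minimal normal subgroup at a time. It can do nothing for $A_5$, which has no normal subgroup to strip off.

## 4. Snakes over a non-normal subgroup: conjugacy classes and double cosets

Suppose $K\le H$ is terraced but not normal. In the proof of Lemma 4 the horizontal steps between columns $i$ and $i+1$ fill $x_i^{-1}Nx_{i+1}=Nc_i$, and the equality uses normality. For $K$ not normal, $x_i^{-1}Kx_{i+1}$ is a coset of the conjugate $x_i^{-1}Kx_i$, which varies with $i$; these sets no longer form a partition of $H\setminus K$, and the count cannot be organized coset by coset.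

So put $K$ on the right, with left cosets $x_1K,\dots,x_kK$ as columns and entries $x_iy_j$. The turns are $y_j^{-1}y_{j+1}$, which is just what is wanted for $K\setminus\{1\}$. The horizontal steps are $y_j^{-1}(x_i^{-1}x_{i+1})y_j$: as $j$ varies, they run through the *conjugacy class of $x_i^{-1}x_{i+1}$ under $K$*. These classes do partition $H\setminus K$. The question is whether the right classes turn up.

**A failing and a working choice in $A_4$.** Let $H=A_4$ and $K=\langle\kappa\rangle$ with $\kappa=(1\,2\,3)$; permutations are composed from right to left. Outside $K$ there are nine elements, in three classes under conjugation by $K$: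
$$O_1=\{\text{the three involutions}\},\quad O_2=\{(1\,3\,4),(1\,4\,2),(2\,4\,3)\},\quad O_3=O_2^{-1}=\{(1\,4\,3),(1\,2\,4),(2\,3\,4)\}.$$
The natural representatives of the four left cosets are the elements of the Klein four-group. But then every $x_i^{-1}x_{i+1}$ is an involution, so all three horizontal classes are $O_1$, and every involution occurs three times. The cosets are fine but the representatives are bad. Choose others: a left coset $xK$ is determined by the image $x(4)$, so we go through the points $4,1,2,3$, starting at $x_1=1$ and multiplying successively by elements of $O_1,O_2,O_3$ that lead to the correct next coset: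
$$x_2=(1\,4)(2\,3),\qquad x_3=x_2\cdot(2\,4\,3)=(1\,4\,2),\qquad x_4=x_3\cdot(1\,4\,3)=(1\,2)(3\,4).$$
Indeed $x_2(4)=1$, $x_3(4)=2$, $x_4(4)=3$. The horizontal steps now run once through each of $O_1,O_2,O_3$, hence once through the inverse-closed set $A_4\setminus K$. With $y=(1,\kappa,\kappa^{-1})$ the turns cover $\{\kappa,\kappa^{-1}\}$ twice. So
$$x_1,x_2,x_3,x_4\;\big|\;x_4\kappa,x_3\kappa,x_2\kappa,\kappa\;\big|\;\kappa^{-1},x_2\kappa^{-1},x_3\kappa^{-1},x_4\kappa^{-1}$$
is a terrace of $A_4$.

Two things made this work. All $K$-classes outside $K$ had the full size $|K|$. And, after the order of the cosets had been fixed, any prescribed class could be reached by choosing the representative inside the next coset. The second point follows from the first, as we show next. What must be prescribed about the order of the cosets is only how often each double coset is met.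

**Definition (good ordering).** Let $K\le H$. A double coset $D=KhK$ is a union of $v_D=|D|/|K|$ left cosets of $K$; clearly $v_{D^{-1}}=v_D$. An ordering $x_1K,\dots,x_kK$ of all left cosets of $K$ in $H$ is *good* if for every double coset $D\ne K$ the number of $i\in\{1,\dots,k-1\}$ with $Kx_i^{-1}x_{i+1}K\in\{D,D^{-1}\}$ is $v_D$ when $D=D^{-1}$, and $2v_D$ when $D\ne D^{-1}$.

The double coset $Kx_i^{-1}x_{i+1}K$ depends only on the two left cosets. For $A_4$ and $K$ as above, the only double coset other than $K$ is $D=A_4\setminus K$, with $v_D=3$ (as $K$ permutes the points $1,2,3$ transitively), so every ordering of the four left cosets is good.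

**Lemma 5.** Let $K\le H$ be terraced with $C_K(h)=1$ for all $h\in H\setminus K$. If the left cosets of $K$ in $H$ have a good ordering, then $H$ is terraced.

*Proof.* Let $x_1K,\dots,x_kK$ be a good ordering and $D_i=Kx_i^{-1}x_{i+1}K$, so $D_i\ne K$.

**Stage 1: classes are large and meet every left coset.** This is what will allow us to choose representatives freely. Let $D\ne K$ be a double coset. $K$ acts on $D$ by conjugation, and freely because $C_K(d)=1$ for $d\in D$. So $D$ splits into $v_D$ classes of size $|K|$; call them $K$-classes. If $O\subseteq D$ is a $K$-class and $l\in O$, then for $\kappa\in K$ the element $\kappa l\kappa^{-1}\in O$ lies in the left coset $\kappa lK$. Left multiplication by $K$ permutes the left cosets in $D=KlK$ transitively. So $O$ meets every left coset of $K$ contained in $D$.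

**Stage 2: assigning classes to indices.** We decide which class the horizontal steps between columns $i$ and $i+1$ should fill. Assign to each $i$ a $K$-class $O_i\subseteq D_i$ as follows. If $D=D^{-1}$, exactly $v_D$ indices have $D_i=D$; assign the $v_D$ classes of $D$ to them bijectively. If $D\ne D^{-1}$, there are $2v_D$ indices with $D_i\in\{D,D^{-1}\}$. Assign each of the $v_D$ classes $O\subseteq D$ to exactly two of these indices, where the index gets $O_i=O$ if $D_i=D$ and $O_i=O^{-1}$ if $D_i=D^{-1}$.

**Stage 3: choosing representatives.** We realize the assignment. Put $x_1'=x_1$. Given $x_i'\in x_iK$, the left coset $x_i'^{-1}x_{i+1}K$ lies in $D_i$, so by Stage 1 it contains some $h_i\in O_i$. Put $x_{i+1}'=x_i'h_i$. Then $x'_{i+1}\in x_{i+1}K$.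

**Stage 4: the snake.** It remains to count. Let $y_1,\dots,y_u$ be a terrace of $K$, and take the snake of the array with entries $x_i'y_j$; every element of $H$ occurs once. The turns are $y_j^{-1}y_{j+1}$ and cover $K\setminus\{1\}$ correctly. The horizontal steps are $y_j^{-1}h_iy_j$. They lie outside $K$, and for fixed $i$ they run once through $O_i$, because $K$ acts freely. If $D=D^{-1}$, these steps run once through $D$, so $D$ is covered correctly by (R1). If $D\ne D^{-1}$, then $D\cap D^{-1}=\emptyset$ and each class $O\subseteq D$ has two indices at which $O$ or $O^{-1}$ is run through once; $O\cup O^{-1}$ is covered correctly by (R2). $\square$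

**Corollary 6.** Let $H=QK$ with $Q,K\le H$, $Q\cap K=1$, $Q$ and $K$ terraced, and $C_K(h)=1$ for all $h\in H\setminus K$. Then $H$ is terraced.

*Proof.* We show that a terrace $a_1,\dots,a_k$ of $Q$ gives a good ordering $a_1K,\dots,a_kK$. These are all the left cosets, and each left coset contains exactly one element of $Q$. So for $D\ne K$ we have $|D\cap Q|=v_D$, and the set $S=(D\cup D^{-1})\cap Q$ has $v_D$ elements if $D=D^{-1}$ and $2v_D$ if not. It is inverse-closed and does not contain $1$. In a terrace of $Q$ each $\{d,d^{-1}\}$ occurs $|\{d,d^{-1}\}|$ times, so exactly $|S|$ indices have $a_i^{-1}a_{i+1}\in S$, that is, $Ka_i^{-1}a_{i+1}K\in\{D,D^{-1}\}$. So the ordering is good, and Lemma 5 applies. $\square$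

**Remark.** Let $p$ be an odd prime and $K$ generated by a $p$-cycle. A point stabilizer meets $K$ trivially, and comparing orders gives $A_p=A_{p-1}K$ and $S_p=S_{p-1}K$. A $p$-cycle generates its own centralizer, so if $h$ commutes with some $1\ne\kappa\in K$, then $h\in\langle\kappa\rangle=K$. Hence $A_p$ (resp. $S_p$) is terraced whenever $A_{p-1}$ (resp. $S_{p-1}$) is. In particular $A_5=A_4\langle(1\,2\,3\,4\,5)\rangle$ is terraced, as $A_4$ is, and by Lemma 1 the group $SL(2,5)$ is symmetric sequenceable.

## 5. Good orderings for $PSL(2,q)$ and $PGL(2,q)$

In $PSL(2,q)$ the natural subgroup with trivial centralizers outside itself is the group $V$ of translations $z\mapsto z+b$. Corollary 6 with $K=V$ would require a complement, a subgroup $Q$ of order $|PSL(2,q)|/q=(q^2-1)/2$. For $q=5$ there is one ($A_4$), but in general there is not. Take $q=13$, where $Q$ would have order $84$. The number of Sylow $7$-subgroups of $Q$ divides $12$ and is $1$ modulo $7$, so it is $1$, and $Q$ normalizes a subgroup $P$ of order $7$ of $PSL(2,13)$. Lift a generator of $P$ to $A\in SL(2,13)$ of order $7$ (if $A^7=-I$, replace $A$ by $-A$). Its eigenvalues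 are $\zeta^{\pm1}$ with $\zeta$ of order $7$, and $\zeta\notin\mathbb F_{13}$ because $7\nmid12$. If $B\in SL(2,13)$ normalizes $P$ modulo $\pm I$, then $BAB^{-1}=\pm A^j$. The sign is $+$ since the order is $7$, and comparing eigenvalues gives $j\equiv\pm1\pmod7$. The matrices $B$ with $j=1$ commute with $A$, hence are the elements of determinant $1$ in the field $\mathbb F_{13}[A]\cong\mathbb F_{169}$, where the determinant is the norm to $\mathbb F_{13}$; there are $168/12=14$ of them. So the normalizer of $P$ has at most $28/2=14$ elements in $PSL(2,13)$, which is less than $84$.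

There is no complement, and so no terrace of a complement to tell us how to order the cosets. We must produce a good ordering of the cosets of $V$ directly, from the action on the projective line.

**Proposition 7.** For every odd prime power $q$, $PSL(2,q)$ and $PGL(2,q)$ are terraced.

*Proof.* Let $H$ be one of these groups, acting on the left on $\Omega=\mathbb F_q\cup\{\infty\}$. Let $V=\{z\mapsto z+b\}$, $T=\{z\mapsto\mu z\}\cap H$, $U=H_\infty=VT$, and $w:z\mapsto-1/z$. The map $z\mapsto\mu z$ comes from a matrix of determinant $\mu$, so $T$ is cyclic of order $m=q-1$ for $PGL(2,q)$ and $m=(q-1)/2$ (the squares $\mu$) for $PSL(2,q)$. Further $w\in PSL(2,q)$, $w^2=1$, and $wtw=t^{-1}$ for $t\in T$, because $-1/(\mu\cdot(-1/z))=z/\mu$.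

**Stage 1: $V$ satisfies the hypotheses of Lemma 5.** $V\cong(\mathbb F_q,+)$ is elementary abelian of odd order, hence terraced (Lemma 3). Let $h\in H$ commute with $z\mapsto z+b$, $b\ne0$. This translation has the single fixed point $\infty$, so $h$ fixes $\infty$ and $h(z)=\mu z+c$. Commuting means $\mu b=b$, so $\mu=1$ and $h\in V$. Thus $C_V(h)=1$ for $h\in H\setminus V$.

**Stage 2: the double cosets of $V$.** We need a coordinate for them. Let $d\in H\setminus U$. Then $d$ is uniquely
$$d=v\,w\,t\,v'\qquad(v,v'\in V,\ t\in T).$$
Since $wtv'(\infty)=w(\infty)=0$, $v$ must be the translation by $d(\infty)$; and for this $v$ the element $(vw)^{-1}d$ fixes $\infty$, so it lies in $U=TV$ and is uniquely of the form $tv'$. Put $\kappa(d)=t$. So the double cosets of $V$ outside $U$ are the sets $D_t=VwtV$ ($t\in T$), with $|D_t|=q^2$ and $v_{D_t}=q$. From $t^{-1}w=wt$ we get $d^{-1}=v'^{-1}t^{-1}wv^{-1}=v'^{-1}\,w\,t\,v^{-1}$, hence $D_t^{-1}=D_t$. For $a,b\in T$ and $d\in H\setminus U$,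
$$\kappa(a^{-1}db)=a\,\kappa(d)\,b,\tag{3}$$
because $a^{-1}vwtv'b=(a^{-1}va)\,a^{-1}wtb\,(b^{-1}v'b)=(a^{-1}va)\,w(atb)\,(b^{-1}v'b)$ and $T$ normalizes $V$. Note the twist: dividing by $a$ on the left *multiplies* $\kappa$ by $a$. Inside $U$, where $V$ is normal, the double cosets are $tV$ with $v_{tV}=1$ and $(tV)^{-1}=t^{-1}V$.

So a good ordering must meet each $D_t$ exactly $q$ times, each $\{tV,t^{-1}V\}$ with $t^2\ne1$ exactly twice, and $tV$ once for $t$ an involution.

**Stage 3: an ordering of $T$ with distinct neighbor products.** It will be needed for passing from one round to the next. We claim that $T$ has an ordering $s_1,\dots,s_m$ with $s_1s_2,\ s_2s_3,\dots,\ s_{m-1}s_m$ distinct. Write $T$ as $\mathbb Z_m$. For $m$ odd take $0,1,\dots,m-1$; the sums $1,3,\dots,2m-3$ are distinct modulo $m$ since $2$ is invertible. For $m$ even take $0,\frac m2,1,\frac m2+1,\dots,\frac m2-1,m-1$; the sums are the $m-1$ consecutive integers $\frac m2,\frac m2+1,\dots,\frac m2+m-2$.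

**Stage 4: representatives over the points.** We choose elements that steer $\kappa$. Let $p_1,\dots,p_q$ be the points of $\Omega\setminus\{\infty\}$. There are $g_j\in H$ with $g_j(\infty)=p_j$, for example translation by $p_j$ after $w$. For $j\ne j'$ we have $g_j^{-1}g_{j'}(\infty)\neq\infty$, so $g_j^{-1}g_{j'}\notin U$. By (3), replacing $g_{j+1}$ by $g_{j+1}b$ with $b\in T$ keeps $g_{j+1}(\infty)=p_{j+1}$ and multiplies $\kappa(g_j^{-1}g_{j+1})$ by $b$. So, choosing $g_1,g_2,\dots,g_q$ successively, we can prescribe $\kappa_j=\kappa(g_j^{-1}g_{j+1})$ for $1\le j\le q-1$. Choose them so that each element of $T$ occurs exactly $(q-1)/m$ times among $\kappa_1,\dots,\kappa_{q-1}$.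

**Stage 5: the ordering.** We list all left cosets of $V$. Those contained in $g_jU$, i.e. those over $p_j$, are $g_jtV$ ($t\in T$). With $\varepsilon_j=(-1)^{j-1}$ let *pass* $i$ be
$$g_1s_i^{\varepsilon_1}V,\ g_2s_i^{\varepsilon_2}V,\ \dots,\ g_qs_i^{\varepsilon_q}V .$$
List passes $1,2,\dots,m$, each in this direction, and then $b\tau_1V,\dots,b\tau_mV$, where $\tau_1=1,\tau_2,\dots,\tau_m$ is a terrace of the cyclic group $T$ (Lemma 2) and $b\in T$ is chosen in Stage 6. For fixed $j$, $s_i^{\varepsilon_j}$ runs through $T$, so all left cosets of $V$ occur exactly once.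

**Stage 6: counting.** We check that the ordering is good, going through the four kinds of steps.

- Inside pass $i$, from $p_j$ to $p_{j+1}$: by (3) with $a=s_i^{\varepsilon_j}$ and $b=s_i^{\varepsilon_{j+1}}=s_i^{-\varepsilon_j}$, the value is $s_i^{\varepsilon_j}\kappa_js_i^{-\varepsilon_j}=\kappa_j$. This is the reason for the alternating exponents. Over all $m$ passes each $t\in T$ occurs $m\cdot\frac{q-1}m=q-1$ times.
- From pass $i$ to pass $i+1$: $q$ is odd, so $\varepsilon_q=\varepsilon_1=1$ and the value is $\kappa(s_i^{-1}g_q^{-1}g_1s_{i+1})=\delta s_is_{i+1}$ with the constant $\delta=\kappa(g_q^{-1}g_1)$. By Stage 3 these are $m-1$ distinct elements of $T$.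
- From $g_qs_mV$ to $b\tau_1V=bV$: as $g_q^{-1}\notin U$, the value is $s_m\kappa(g_q^{-1})b$. Choose $b$ so that this is the one element of $T$ missing in the previous item.
- Over $\infty$: the double cosets are $\tau_i^{-1}\tau_{i+1}V$. By the terrace property $\{tV,t^{-1}V\}$ with $t^2\ne1$ occurs twice, and $tV$ with $t$ an involution occurs once.

So each $D_t$ occurs $(q-1)+1=q=v_{D_t}$ times, and the double cosets in $U$ occur as required. The ordering is good, and Lemma 5 with $K=V$ shows that $H$ is terraced. $\square$

For $PSL(2,5)$ we have $m=2$ and $T=\{1,t\}$ with $t:z\mapsto-z$. One can take $\kappa_1,\dots,\kappa_4=1,1,t,t$ and $s_1,s_2=1,t$. The two passes give $D_1$ and $D_t$ four times each, the passage between them gives $D_{\delta t}$, the passage to $bV$ is made to give $D_\delta$, and the last step gives $tV$. In all, $D_1$ and $D_t$ occur five times each and $tV$ once, which accounts for the $11$ steps between the $12$ left cosets.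

## 6. The alternating group $A_7$

**Proposition 8.** $A_7$ is terraced.

*Proof.* This is Corollary 6 with $K=\langle(1\,2\,3\,4\,5\,6\,7)\rangle$ and $Q\cong A_6$ the stabilizer of a point. The nontrivial elements of $K$ have no fixed points, so $Q\cap K=1$, and $|Q||K|=360\cdot7=2520=|A_7|$, so $A_7=QK$. The centralizer of a $7$-cycle in $A_7$ is the group it generates, so $C_K(h)=1$ for $h\notin K$. $K$ is terraced by Lemma 2, and $Q\cong A_6\cong PSL(2,9)$ by Proposition 7. $\square$

## 7. Extensions by a cyclic group of odd order

Between $PSL(2,q)$ and $P\Gamma L(2,q)$ there are also groups with field automorphisms. Those of odd order are handled by one more snake; now the normal subgroup, which need not be abelian, indexes the columns and the cyclic complement indexes the rows.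

**Lemma 9.** If $H=N\rtimes F$ with $F$ cyclic of odd order and $N$ terraced, then $H$ is terraced.

*Proof.* Let $a_1,\dots,a_n$ be a terrace of $N$ with $c_i=a_i^{-1}a_{i+1}$, let $\varphi_1,\dots,\varphi_f$ be a terrace of $F$ (Lemma 2), and take the snake of the array with entry $a_i\varphi_j^{\varepsilon_i}$ in row $j$ and column $i$. Every element of $H=NF$ occurs once. The horizontal oriented steps are $\varphi_j^{-\varepsilon_i}c_i\varphi_j^{-\varepsilon_i}$, since $\varepsilon_{i+1}=-\varepsilon_i$. The turns are $(\varphi_j^{-1}\varphi_{j+1})^{\pm1}$, since $F$ is abelian.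

**Stage 1: steps inside $N$.** We show that $N\setminus\{1\}$ is covered correctly. A horizontal step has image $\varphi_j^{-2\varepsilon_i}$ in $H/N\cong F$, so it lies in $N$ if and only if $\varphi_j^2=1$, i.e. $\varphi_j=1$. That single row gives exactly the steps of the terrace of $N$. The turns lie in $F\setminus\{1\}$, hence not in $N$.

**Stage 2: steps outside $N$.** Let $d\in N\psi$ with $1\ne\psi\in F$. We show that $\{d,d^{-1}\}$ occurs twice; note that $d$ is not an involution, since $\psi^2\ne1$. Let $\theta\in F$ be the element with $\theta^2=\psi$. Then $\theta^{-1}d\,\theta^{-1}\in N$, so $d=\theta c\theta$ for a unique $c\in N$, and $d^{-1}=\theta^{-1}c^{-1}\theta^{-1}$. Comparing images in $F$, where square roots are unique, a horizontal oriented step equals $d$ if and only if $\varphi_j^{-\varepsilon_i}=\theta$ and $c_i=c$; it equals $d^{-1}$ if and only if $\varphi_j^{-\varepsilon_i}=\theta^{-1}$ and $c_i=c^{-1}$. For given $i$ each condition on $\varphi_j$ has exactly one solution $j$, and the two solutions differ because $\theta\ne\theta^{-1}$. So the number of horizontal steps equal to $\{d,d^{-1}\}$ is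
$$\#\{i:c_i=c\}+\#\{i:c_i=c^{-1}\}.$$
If $c^2\ne1$, this counts the $i$ with $c_i\in\{c,c^{-1}\}$, which is $2$. If $c$ is an involution, it is $1+1=2$. If $c=1$, it is $0$. The case $c=1$ is exactly the case $d=\psi\in F$, because $\theta c\theta\in F$ forces $c\in N\cap F=1$. So pairs outside $N\cup F$ occur twice horizontally and never as turns. Pairs in $F\setminus\{1\}$ never occur horizontally, and the turns give each of them exactly twice by the terrace of $F$ (which has no involutions). $\square$

The hypothesis that $|F|$ is odd was used throughout, so field automorphisms of even order are not covered by this lemma. The next section shows that they do not occur.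

## 8. Dihedral Sylow $2$-subgroups and field automorphisms: proof of Theorem A

The following facts are used. $O(H)$ denotes the largest normal subgroup of odd order of $H$, and the four-group counts as dihedral.

- A $2$-group with a unique involution is cyclic or generalized quaternion.
- Burnside's transfer theorem: a group with cyclic Sylow $2$-subgroups has a normal $2$-complement.
- Feit–Thompson: groups of odd order are solvable.
- (GW) Gorenstein–Walter (J. Algebra 2 (1965)): if $H$ has dihedral Sylow $2$-subgroups, then $H/O(H)$ is isomorphic to a Sylow $2$-subgroup of $H$, or to $A_7$, or to a subgroup of $P\Gamma L(2,q)$ containing $PSL(2,q)$, $q$ odd.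

Let $q=p^e$ and let $\alpha$ be the Frobenius automorphism of $\mathbb F_q$, of order $e$. Then $P\Gamma L(2,q)=PGL(2,q)\rtimes\langle\alpha\rangle$, where $\alpha$ acts on $PGL(2,q)$ through the matrix entries.

*Proof of Theorem A.* We have seen that $Q_8$ is not symmetric sequenceable. Let $G\ne Q_8$ be binary. If $G$ is solvable, use (AI). Let $G$ be nonsolvable and $H=G/\langle z\rangle$. By Lemma 1 we must show that $H$ is terraced.

**Stage 1: the Sylow $2$-subgroups of $H$ are dihedral.** This makes (GW) available. The central subgroup $\langle z\rangle$ lies in every Sylow $2$-subgroup of $G$, so such a subgroup has a unique involution and is cyclic or generalized quaternion. Dividing by $\langle z\rangle$, we see that a Sylow $2$-subgroup of $H$ is cyclic or dihedral (a four-group if we started from $Q_8$). If it were cyclic, $H$ would have a normal $2$-complement, which is solvable by Feit–Thompson, and $H$, hence $G$, would be solvable. So it is dihedral of order at least $4$. From now on we use only that *$H$ is nonsolvable with dihedral Sylow $2$-subgroups*.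

**Stage 2: reduction to $\bar H=H/O(H)$.** We remove the odd part with Lemma 4, by induction on $|O(H)|$. Suppose $O(H)\ne1$. It is solvable, so a minimal normal subgroup $W$ of $H$ contained in $O(H)$ is elementary abelian of odd order. The preimage in $H$ of $O(H/W)$ is normal of odd order, so $O(H/W)=O(H)/W$ and $(H/W)/O(H/W)\cong\bar H$. Also $H/W$ is nonsolvable with dihedral Sylow $2$-subgroups. By induction $H/W$ is terraced if $\bar H$ is, and then $H$ is terraced by Lemma 4. So it suffices to show that $\bar H$ is terraced.

**Stage 3: the list of groups $\bar H$.** We apply (GW) and fix notation. $\bar H$ is nonsolvable with dihedral Sylow $2$-subgroups, so it is not a $2$-group. If $\bar H\cong A_7$, it is terraced by Proposition 8. Otherwise $L\le\bar H\le P\Gamma L(2,q)$ with $L=PSL(2,q)$, $q=p^e$ odd; here $q\ge5$, since $P\Gamma L(2,3)\cong S_4$ is solvable. Thus $L$ is simple. The normal subgroup $PGL(2,q)/L$ of $P\Gamma L(2,q)/L$ has order $2$, so it is central, and it meets the image of $\langle\alpha\rangle$ trivially. Hence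
$$P\Gamma L(2,q)/L\;\cong\;\mathbb Z_2\times\langle\alpha\rangle,$$
with first factor $PGL(2,q)/L$. Let $M=\bar H/L$, a subgroup of this abelian group.

**Stage 4: the image of $M$ in $\langle\alpha\rangle$ has odd order.** This excludes the field automorphisms that Lemma 9 cannot handle. Suppose the order is even. Then $e$ is even, $q=q_0^2$, and the image contains $\tau=\alpha^{e/2}$, which is the map $x\mapsto x^{q_0}$. Some $\mu\in M$ projects to $\tau$, and $\mu$ has order $2$. Its preimage in $\bar H$ gives a subgroup $H_1\supset L$ of $\bar H$ with $|H_1:L|=2$ and $H_1\setminus L\subseteq PGL(2,q)\tau$. We derive a contradiction in three parts.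

*An involution outside $L$.* Let $S_1$ be a Sylow $2$-subgroup of $H_1$. Then $S_1\cap L$ is a Sylow $2$-subgroup of $L$. It is noncyclic by Burnside's theorem, since $L$ is simple and nonabelian. As $q=q_0^2\equiv1\pmod8$, its order is the $2$-part of $q(q^2-1)/2$, which is $(q-1)_2\ge8$ (a subscript $2$ denotes the $2$-part, and $(q+1)_2=2$). So $S_1$ has order at least $16$. It is contained in a dihedral Sylow $2$-subgroup of $\bar H$ and is not cyclic, so it is dihedral. Its subgroups of index $2$ are the cyclic rotation subgroup and two dihedral ones, and $S_1\cap L$ is one of the latter. Half of the reflections of $S_1$ therefore lie outside $L$. Let $\beta=g\tau$, with $g\in PGL(2,q)$, be such an involution.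

*Conjugating $\beta$ to $\tau$.* Let $A\in GL_2(q)$ represent $g$, and write $\tau(A)$ for the matrix with $\tau$ applied to the entries, so that $\tau$ conjugates the class of $A$ to the class of $\tau(A)$. From $\beta^2=1$ we get $A\,\tau(A)=\lambda I$ for some $\lambda\in\mathbb F_q^*$. Then $\tau(A)=\lambda A^{-1}$, so $\tau(A)A=\lambda I$ too, while applying $\tau$ to $A\,\tau(A)=\lambda I$ gives $\tau(A)A=\tau(\lambda)I$. So $\tau(\lambda)=\lambda$ and $\lambda\in\mathbb F_{q_0}^*$. The norm $c\mapsto c\,\tau(c)$ from $\mathbb F_q^*$ to $\mathbb F_{q_0}^*$ is onto, so after multiplying $A$ by a scalar we may assume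
$$A\,\tau(A)=I,\qquad\text{hence also}\quad\tau(A)A=I.\tag{4}$$
Hilbert 90 for $GL_2$ now says that $A=B^{-1}\tau(B)$ for some $B\in GL_2(q)$. In this case it is quickly checked. For a row vector $x\in\mathbb F_q^2$ put $r(x)=x+\tau(x)\tau(A)$. By (4), $r(x)A=xA+\tau(x)=\tau(r(x))$. The vectors $r(x)$ span $\mathbb F_q^2$: if a column $u$ satisfies $r(x)u=0$ for all $x$, then replacing $x$ by $cx$ gives $c\cdot xu+\tau(c)\cdot\tau(x)\tau(A)u=0$ for all $c\in\mathbb F_q$; taking $c=1$ and a $c$ with $\tau(c)\ne c$, we get $xu=0$ for all $x$, so $u=0$. Let $B$ have two linearly independent rows $r(x),r(x')$. Then $B$ is invertible and $BA=\tau(B)$.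

So in $P\Gamma L(2,q)$ we have $\beta=B^{-1}\tau(B)\tau=B^{-1}\tau B$. Since $B$ normalizes $L$ and $H_1=L\langle\beta\rangle$, the group $H_1$ is conjugate under $PGL(2,q)$ to $L\langle\tau\rangle$.

*The Sylow $2$-subgroup of $L\langle\tau\rangle$ is not dihedral.* Elements of $\mathbb F_{q_0}^*$ are squares in $\mathbb F_q$, because they are the $(q_0+1)$-th powers in the cyclic group $\mathbb F_q^*$ and $q_0+1$ is even. So matrices over $\mathbb F_{q_0}$ have square determinants in $\mathbb F_q$, and $PGL(2,q_0)\le L$. This subgroup is centralized by $\tau$. Its Sylow $2$-subgroup $R$ has order $(q_0^2-1)_2=(q-1)_2=|L|_2$. So $R\times\langle\tau\rangle$ is a Sylow $2$-subgroup of $L\langle\tau\rangle$, and its center contains $Z(R)\times\langle\tau\rangle$, of order at least $4$. But it is isomorphic to $S_1$, a dihedral group of order at least $16$, whose center has order $2$. This contradiction proves the claim of Stage 4.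

**Stage 5: splitting off the odd automorphisms.** We can now finish with Lemma 9. By Stage 4 the Sylow $2$-subgroup of $M$ lies in the first factor $PGL(2,q)/L$. So its preimage $N$ in $\bar H$ is $PSL(2,q)$ or $PGL(2,q)$, and $N\trianglelefteq\bar H$ because $M$ is abelian. The elements of odd order of $M$ lie in the image of $\langle\alpha\rangle$ and form a cyclic group generated by the image of some $\alpha^l$ of odd order. Since $L\le\bar H$, we have $\alpha^l\in\bar H$. Hence $\bar H=N\langle\alpha^l\rangle$, and $N\cap\langle\alpha^l\rangle\le PGL(2,q)\cap\langle\alpha\rangle=1$, so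
$$\bar H=N\rtimes\langle\alpha^l\rangle .$$
$N$ is terraced by Proposition 7, so $\bar H$ is terraced by Lemma 9. $\blacksquare$

Hence a binary group is symmetric sequenceable if and only if it is not isomorphic to $Q_8$: Anderson's conjecture is true.

## 9. Solvable groups through binary covers: proof of Theorem B

For nonsolvable $H$, Stages 2–5 already give terraces. For solvable $H$ we run Lemma 1 in the other direction: we present $H$ as $G/\langle z\rangle$ with $G$ binary and solvable, and use (AI).

*Proof of Theorem B.* We know that $\mathbb Z_2^2$ is not terraced, and the trivial group is terraced.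

**Stage 1: $H$ nonsolvable.** We reduce to Section 8. The Sylow $2$-subgroups of $H$ are not cyclic, by Burnside's theorem and Feit–Thompson; so they are dihedral, and Stages 2–5 of the proof of Theorem A used only this and nonsolvability. So $H$ is terraced.

**Stage 2: the groups $\bar H=H/O(H)$ for $H$ solvable.** Let $1\ne H\not\cong\mathbb Z_2^2$ be solvable; we list the possible $\bar H$. If the Sylow $2$-subgroups are cyclic, $O(H)$ is the normal $2$-complement and $\bar H$ is a cyclic $2$-group $\mathbb Z_{2^a}$, $a\ge0$. If they are dihedral, we use (GW). The cases $A_7$ and $q\ge5$ are nonsolvable, so either $\bar H$ is a dihedral $2$-group, or $q=3$ and $A_4\cong PSL(2,3)\le\bar H\le P\Gamma L(2,3)\cong S_4$, so that $\bar H$ is $A_4$ or $S_4$.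

**Stage 3: a binary double cover of $\bar H$.** We need a binary group $\hat G$ with a surjection $\hat G\to\bar H$ whose kernel is generated by its unique involution $\hat z$. Each of the groups $\mathbb Z_{2^a}$, dihedral (including the four-group), $A_4$, $S_4$ is a group of rotations of three-dimensional space. Let $\hat G$ be its full preimage under the double covering $SU(2)\to SO(3)$, whose kernel is $\{\pm I\}$. A matrix in $SU(2)$ with square $I$ has eigenvalues $\pm1$ with product $1$, so it is $\pm I$; thus $\hat z=-I$ is the only involution of $\hat G$. (The groups $\hat G$ are, respectively, $\mathbb Z_{2^{a+1}}$, generalized quaternion, $SL(2,3)$, and the binary octahedral group.)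

**Stage 4: a binary cover of $H$.** We pull $\hat G$ back to $H$. Let
$$G=\{(h,g)\in H\times\hat G:\ h\text{ and }g\text{ have the same image in }\bar H\}.$$
Let $(h,g)\in G$ be an involution. If $g=1$, then $h\in O(H)$ has order $2$, which is impossible in a group of odd order. So $g$ is an involution, $g=\hat z$, its image in $\bar H$ is trivial, and so $h\in O(H)$; with $h^2=1$ this gives $h=1$. Hence $z=(1,\hat z)$, which does lie in $G$, is the unique involution: $G$ is binary. It is solvable, being a subgroup of $H\times\hat G$. The projection $G\to H$ is onto with kernel $\langle z\rangle$, so $G/\langle z\rangle\cong H$.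

**Stage 5: conclusion.** We transfer (AI) from $G$ to $H$. Since $Q_8$ modulo its involution is $\mathbb Z_2^2\not\cong H$, we have $G\not\cong Q_8$. By (AI), $G$ is symmetric sequenceable, and by Lemma 1, $H$ is terraced. $\blacksquare$

Theorem B contains Theorem A via Lemma 1: if $G$ is binary, the Sylow $2$-subgroups of $G/\langle z\rangle$ are cyclic or dihedral. Moreover $G/\langle z\rangle\cong\mathbb Z_2^2$ forces $|G|=8$ with $G$ binary and noncyclic, that is, $G\cong Q_8$.
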